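# Two Calabi–Yau varieties cut out by one divisor in $F(k,k+1,2k+1)$

Let $V$ be a complex vector space of odd dimension $2k+1$, and consider pairs of subspaces $U\subset W\subset V$ with $\dim U=k$ and $\dim W=k+1$. One equation of bidegree $(1,1)$ in such pairs singles out a variety $Y_1$ of points $U$ and a variety $Y_2$ of points $W$. Both are Calabi–Yau of dimension $k^2-1$. It is known that, for a general equation, they have the same middle *rational* Hodge structure. E. Fatighenti, M. Kapustka, G. Mongardi and M. Rampazzo ("The generalized roof F(1,2,n): Hodge structures and derived categories", arXiv:2110.10475) pose this conjecture: for a general equation the *integral* middle Hodge structures are isomorphic, but $Y_1\not\cong Y_2$. We prove it for every $k\ge2$. We begin with the half that is easy, the Hodge structures for even $k$.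

## 1. Even $k$: the middle cohomology of one divisor is that of both varieties

### 1.1 The divisor and the two zero loci

Fix $k\ge 2$, $n=2k+1=\dim V$. On a Grassmannian write $0\to\mathcal U\to V\otimes\mathcal O\to\mathcal Q\to0$ for the tautological sequence and $\mathcal O(1)=\det\mathcal U^\vee\cong\det\mathcal Q$ for the Plücker line bundle (we trivialise $\det V$ once and for all). Let $F=F(k,k+1,V)$, with projections $h_1:F\to G(k,V)$ and $h_2:F\to G(k+1,V)$, and put $\mathcal O(1,1)=h_1^*\mathcal O(1)\otimes h_2^*\mathcal O(1)$. Write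
$$G=G(k,V),\quad D=\dim G=k(k+1),\quad d=k^2-1,\quad m=k^2+2k-1 .$$
The fibre of $h_1$ over $U$ is the space $\mathbb P(V/U)\cong\mathbb P^k$ of lines $W/U$, so $\dim F=D+k=m+1$. Since $\det W=\det U\otimes(W/U)$, we have $\mathcal O(1,1)=h_1^*\mathcal O(2)\otimes(W/U)^\vee$. It has degree $1$ on the fibres of $h_1$, and
$$h_{1*}\mathcal O(1,1)=E:=\mathcal Q^\vee(2)\quad\text{(rank }k+1).$$
Similarly $h_{2*}\mathcal O(1,1)=\mathcal U(2)$ on $G(k+1,V)$. Let $\mathbf W=H^0(F,\mathcal O(1,1))\cong H^0(G,E)$. For $s\in\mathbf W$ put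
$$M=M(s)=\{s=0\}\subset F,\qquad t=h_{1*}s,\qquad Y_1=\{t=0\}\subset G,\qquad Y_2=\{h_{2*}s=0\}\subset G(k+1,V),$$
all taken as zero schemes. Concretely, over an open set of $G$ where $\mathcal Q$ and $\mathcal O(1)$ are trivial, $F$ is a product with $\mathbb P^k$ with fibre coordinates $y_0,\dots,y_k$, and $s=\sum t_i(x)y_i$, $t=(t_0,\dots,t_k)$. So $M\to G$ has fibre a hyperplane $\mathbb P^{k-1}$ where $t\ne0$, and the whole $\mathbb P^k$ over $Y_1$.

*Example.* For $k=2$: $F=F(2,3,5)$ has dimension $8$, $M$ has dimension $m=7$, and $Y_1\subset G(2,5)$ is the zero locus of a section of the rank-$3$ bundle $\mathcal Q^\vee(2)$, a threefold. Likewise $Y_2\subset G(3,5)$.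

*Duality.* The map $W\mapsto W^\perp$ identifies $G(k+1,V)$ with $G(k,V^*)$, and $(U\subset W)\mapsto(W^\perp\subset U^\perp)$ identifies $F(k,k+1,V)$ with $F(k,k+1,V^*)$. This exchanges $h_1$ and $h_2$ and preserves $\mathcal O(1,1)$. If $s'$ corresponds to $s$, then $Y_2(s)=Y_1(s')$. So whatever we prove for $Y_1$ holds for $Y_2$.

**Lemma 1 (smoothness).** $M$ is smooth $\iff$ $Y_1$ is smooth of codimension $k+1$ $\iff$ $Y_2$ is smooth of codimension $k+1$ (emptiness not yet excluded). The set $\mathbf W^{sm}=\{s: M(s)\text{ smooth}\}$ is Zariski open and dense, and for $s\in\mathbf W^{sm}$ we have $\dim Y_1=d$ and $K_{Y_1}\cong\mathcal O_{Y_1}$.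

*Proof.* At a point of $M$ over $x$ with $t(x)\neq0$, $s$ is a nonzero linear form on the fibre, so $ds\ne0$. If $t(x)=0$, then $ds=\sum y_i\,dt_i(x)$ at $(x,y)$. This is nonzero for all $y\neq0$ iff the $dt_i(x)$ are linearly independent, i.e. iff $Y_1$ is smooth of codimension $k+1$ at $x$. The second equivalence is duality. Since $\mathcal O(1,1)$ is very ample, Bertini gives density. Finally $\dim Y_1=k(k+1)-(k+1)=d$, and by adjunction $K_{Y_1}=(K_G\otimes\det E)|_{Y_1}=\mathcal O(-n+2(k+1)-1)=\mathcal O$. $\square$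

**Definition (integral Hodge structure).** A finitely generated free abelian group $A$ with a decomposition $A\otimes\mathbb C=\bigoplus_{p+q=w}A^{p,q}$, $\overline{A^{p,q}}=A^{q,p}$. An isomorphism is a group isomorphism respecting the decompositions. $A(-k)$ is the same group with types shifted to $(p+k,q+k)$.

*Example.* If $A$ and $A'$ are entirely of type $(p,p)$, every group isomorphism $A\to A'$ is an isomorphism of Hodge structures. This freedom will be the key to odd $k$.

**Proposition 2.** Let $k$ be even and $s\in\mathbf W^{sm}$. There is an isomorphism of integral Hodge structures $H^d(Y_1,\mathbb Z)\cong H^d(Y_2,\mathbb Z)$ which is an isometry for the intersection forms.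

The plan is to map both groups into $H^m(M,\mathbb Z)$ and see that both maps are onto.

### 1.2 Torsion-freeness

Fix $s\in\mathbf W^{sm}$ and write $Y=Y_1$. We use two textbook facts. *Andreotti–Frankel*: a smooth affine variety of complex dimension $N$ has the homotopy type of a CW complex of dimension $\le N$. *Lefschetz duality*: for a closed submanifold $Z$ of a compact oriented manifold $X$ of real dimension $2N$, $H_i(X,Z)\cong H^{2N-i}(X\setminus Z)$ and $H^i(X,Z)\cong H_{2N-i}(X\setminus Z)$.

**Lemma 3.** For $s\in\mathbf W^{sm}$: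

1. $Y\ne\emptyset$; $H^i(G,\mathbb Z)\to H^i(Y,\mathbb Z)$ is an isomorphism for $i<d$; $H^d(Y,\mathbb Z)$ is torsion-free.
2. $H^m(M,\mathbb Z)$ is torsion-free.

*Proof.* $M$ is an ample divisor, so $F\setminus M$ is smooth affine of dimension $m+1=D+k$. Since $h_1^{-1}(Y)\subset M$, $h_1$ restricts to $F\setminus M\to G\setminus Y$, with fibres $\mathbb P^k\setminus(\text{hyperplane})=\mathbb A^k$. Choosing locally fibre coordinates of which $s$ is one shows that it is locally trivial. The fibres are contractible, so it is a homotopy equivalence. Hence $H_j(G\setminus Y)=H^j(G\setminus Y)=0$ for $j>D+k$, and by duality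
$$H_i(G,Y;\mathbb Z)=0=H^i(G,Y;\mathbb Z)\quad\text{for } i<D-k=k^2,\ \text{i.e. } i\le d. \tag{1.1}$$
If $Y$ were empty, $H_0(G,Y)=\mathbb Z$, a contradiction. The sequence $H^i(G,Y)\to H^i(G)\to H^i(Y)\to H^{i+1}(G,Y)$ gives the isomorphisms for $i<d$. From $H_d(G,Y)=0$ we get $H_{d-1}(Y)\hookrightarrow H_{d-1}(G)$, which is torsion-free. The torsion of $H^d(Y,\mathbb Z)$ is $\operatorname{Ext}(H_{d-1}(Y),\mathbb Z)=0$. For (2), $H_i(F,M)\cong H^{2m+2-i}(F\setminus M)=0$ for $i\le m$, so $H_{m-1}(M)\hookrightarrow H_{m-1}(F)$ is torsion-free and $H^m(M,\mathbb Z)$ is torsion-free. $\square$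

So $A_1:=H^d(Y_1,\mathbb Z)$, $A_2:=H^d(Y_2,\mathbb Z)$ and $\Lambda:=H^m(M,\mathbb Z)$ are lattices (symmetric or alternating), unimodular by Poincaré duality. We shall use:

$$\text{if } L\subset\Lambda \text{ is a unimodular sublattice, then } \Lambda=L\perp L^\perp. \tag{1.2}$$
Indeed, for $x\in\Lambda$ the functional $(x,\cdot)$ on $L$ is $(l,\cdot)$ for some $l\in L$, and $x-l\in L^\perp$. The sum is direct because the form on $L$ is nondegenerate. In particular $L=\Lambda$ if $L$ has full rank.

### 1.3 The map $A_1\to\Lambda$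

Let $\pi=h_1|_M$, $\widetilde Y=h_1^{-1}(Y)$, $p:\widetilde Y\to Y$ the $\mathbb P^k$-bundle, $j:\widetilde Y\hookrightarrow M$ the inclusion. Since $\dim\widetilde Y=d+k$ and $\dim M=m=d+2k$, $\widetilde Y$ has codimension $k$ in $M$. Define
$$\iota_1=j_*p^*:A_1=H^d(Y)\to H^d(\widetilde Y)\to H^{d+2k}(M)=\Lambda .$$
It is a morphism of Hodge structures $A_1(-k)\to\Lambda$.

**Lemma 4.** Let $R=\ker(h_1^*E\to\mathcal O(1,1))$, a bundle of rank $k$ on $F$. Then $[\widetilde Y]=c_k(R)|_M$, and $(\iota_1x,\iota_1y)=(-1)^k(x,y)$ for $x,y\in A_1$. In particular $\iota_1$ is injective with unimodular image.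

*Proof.* The evaluation $h_1^*h_{1*}\mathcal O(1,1)\to\mathcal O(1,1)$ is surjective and sends $h_1^*t$ to $s$. On $M$, where $s=0$, $h_1^*t$ is therefore a section of $R|_M$. Its zero scheme is $\widetilde Y$, smooth of codimension $k=\operatorname{rk}R$. Hence $N_{\widetilde Y/M}=R|_{\widetilde Y}$ and $[\widetilde Y]=c_k(R)|_M$. On a fibre $\mathbb P^k$ of $p$, $R$ is the kernel of $\mathcal O^{k+1}\to\mathcal O(1)$, so $c(R)=1/(1+\eta)$ with $\eta$ the hyperplane class, and $p_*c_k(R|_{\widetilde Y})=(-1)^k$. Since $j^*j_*z=z\,c_k(N_{\widetilde Y/M})$,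
$$(\iota_1x,\iota_1y)=\int_{\widetilde Y}p^*(xy)\,c_k(R)=\int_Y xy\;p_*c_k(R)=(-1)^k(x,y). \qquad\square$$

### 1.4 Counting ranks

Let $\chi_X(z)=E(X;z,z)$, where $E(X;u,v)$ is the $E$-polynomial. It is additive over decompositions into locally closed pieces, multiplicative on Zariski-locally trivial fibrations, and for $X$ smooth projective $\chi_X(z)=\sum(-1)^ib_i(X)z^i$. For example, $\chi_{\mathbb P^k}=1+z^2+\dots+z^{2k}$. Now $M$ is the projectivisation of a vector bundle over $G\setminus Y$ (fibre $\mathbb P^{k-1}$) and over $Y$ (fibre $\mathbb P^k$), so $\chi_M=\chi_G\,\chi_{\mathbb P^{k-1}}+z^{2k}\chi_Y$. As $m-2k=d$,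
$$b_m(M)=\sum_{i=0}^{k-1}b_{m-2i}(G)+b_d(Y). \tag{1.3}$$

*Proof of Proposition 2.* If $k$ is even, $m=k^2+2k-1$ is odd and $G$ has no odd cohomology. So (1.3) says $\operatorname{rk}\Lambda=\operatorname{rk}A_1$. By Lemma 4 and (1.2), $\iota_1:A_1(-k)\to\Lambda$ is an isomorphism of Hodge structures. By duality so is the analogous $\iota_2:A_2(-k)\to\Lambda$. Both multiply the form by the same sign $(-1)^k$, so $\iota_2^{-1}\iota_1:A_1\to A_2$ is an isometric isomorphism of Hodge structures. $\square$

## 2. Odd $k$, non-isomorphism, and the full statement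

Two things change when we leave this case. If $k$ is odd, $m$ is even and the sum in (1.3) no longer vanishes. And for the second half of the conjecture, cohomology has just become useless: it cannot separate $Y_1$ from $Y_2$.

For an isomorphism $g:V\to V^*$ let $\gamma_g\in\operatorname{Aut}(F)$ be $\gamma_g(U\subset W)=(g(W)^\perp\subset g(U)^\perp)$.

**Theorem 5.** Let $k\ge2$.

* **(A)** For every $s\in\mathbf W^{sm}$ there is an isomorphism of integral Hodge structures $H^d(Y_1,\mathbb Z)\cong H^d(Y_2,\mathbb Z)$. If $k$ is even it can be chosen to be an isometry for the intersection forms.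
* **(B)** Let $\dim V=\dim V'=n$, and let $s,s'$ be sections on $F(k,k+1,V)$, $F(k,k+1,V')$ with $M(s),M(s')$ smooth. Every isomorphism $f:Y_1(s)\to Y_1(s')$ is induced by a linear isomorphism $g:V\to V'$, unique up to scalar, and $g_*s\in\mathbb C^*s'$. In particular $Y_1(s)\cong Y_2(s)$ iff $\gamma_g(M(s))=M(s)$ for some isomorphism $g:V\to V^*$; and $\operatorname{Aut}(Y_1(s))=\operatorname{Stab}_{PGL(V)}([s])$.
* **(C)** For $s$ in a dense Zariski-open subset of $\mathbf W$, $Y_1(s)\not\cong Y_2(s)$; they are not even birational, and $\operatorname{Aut}(Y_1(s))$ is trivial.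

Parts (A) and (C) prove the conjecture, read as a statement about all $s$ in a dense Zariski-open subset of $\mathbf W$.

### 2.1 What fills the rest of $\Lambda$

Let $\zeta=c_1(\mathcal O(1,1))$ and $T_1=\sum_{i=0}^{k-1}\zeta^i\pi^*H^{m-2i}(G,\mathbb Z)\subset\Lambda$.

**Lemma 6.** $T_1$ is unimodular and $\Lambda=T_1\perp\iota_1A_1$. Likewise $\Lambda=T_2\perp\iota_2A_2$ with $T_2$ defined through $h_2$, and $\operatorname{rk}T_1=\operatorname{rk}T_2$.

*Proof.* Since $\zeta$ has degree $1$ on the fibres of $h_1$, $h_{1*}\zeta^i=0$ for $i<k$ and $h_{1*}\zeta^k=1$. Hence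
$$(\zeta^i\pi^*x,\zeta^j\pi^*y)=\int_F\zeta^{i+j+1}h_1^*(xy)=\int_Gxy\,h_{1*}(\zeta^{i+j+1})=\begin{cases}0&i+j<k-1,\\ \int_Gxy&i+j=k-1.\end{cases}$$
For $i+j=k-1$ the degrees of $x$ and $y$ add up to $2m-2(k-1)=2D$, so the block is the Poincaré pairing of $G$, which is unimodular. So on $\bigoplus_{i<k}H^{m-2i}(G)$ the form is block anti-triangular with unimodular antidiagonal blocks. Its determinant is $\pm1$, so $\bigoplus_{i<k}H^{m-2i}(G)\to T_1$ is an isomorphism and $T_1$ is unimodular. Next, $(\zeta^i\pi^*x,\iota_1y)=\int_{\widetilde Y}\zeta^ip^*(x|_Y\,y)=\int_Yx|_Y\,y\;p_*\zeta^i=0$ for $i<k$. So $T_1\perp\iota_1A_1$ is unimodular, of full rank by (1.3), hence equal to $\Lambda$ by (1.2). The rest is duality, and $G(k,V)$, $G(k+1,V)$ have equal Betti numbers. $\square$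

The first thing to try is to cancel $T_1$ against $T_2$. Over $\mathbb Q$ this will be harmless. Over $\mathbb Z$ one sees the trouble in a toy case.

*The toy case $k=1$* (outside the theorem: $Y_1$, $Y_2$ are finite). Let $V=\mathbb C^3$. Sections of $\mathcal O(1,1)$ on $F(1,2,3)=\{y(x)=0\}$ are the forms $y(\phi x)$, $\phi\in\operatorname{End}(V)$ modulo scalars. Then $Y_1$ is the set of eigenlines of $\phi$, and $Y_2$ the set of $\phi$-invariant planes. Take $\phi=\operatorname{diag}(\lambda_1,\lambda_2,\lambda_3)$ with distinct entries. Then $M$ is $\sum x_iy_i=\sum\lambda_ix_iy_i=0$, i.e. $(x_iy_i)_i$ is proportional to $(\lambda_2-\lambda_3,\lambda_3-\lambda_1,\lambda_1-\lambda_2)$, and $M$ is the graph of a standard Cremona map $y_i=c_i/x_i$, the plane blown up in three points. With $\ell$ the line class and $e_i$ the exceptional classes, $\Lambda=H^2(M)=\langle\ell,e_1,e_2,e_3\rangle$, $T_1=\mathbb Z\ell$ and $\iota_1A_1=\langle e_1,e_2,e_3\rangle$. The second projection contracts the lines through two of the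 points, so $\iota_2A_2=\langle f_1,f_2,f_3\rangle$, $f_i=\ell-e_j-e_l$ ($\{i,j,l\}=\{1,2,3\}$), and $T_2=\mathbb Z(2\ell-e_1-e_2-e_3)$. The two decompositions of $\Lambda$ are different, $\iota_1A_1\ne\iota_2A_2$, and $\iota_2^{-1}\iota_1$ makes no sense.

## 3. Odd $k$: gluing along the algebraic classes

In this section $k\ge3$ is odd, so $m$ and $d$ are even. Both $T_1$ and $T_2$ come from $F$. We therefore compare everything with the image of $H^m(F)$.

### 3.1 A criterion

**Step 1. Split off the classes from $F$.** Let $K=\operatorname{im}(H^m(F,\mathbb Z)\to\Lambda)$. It consists of algebraic classes, so $K_{\mathbb Q}$ is of type $(\frac m2,\frac m2)$. The form on $K$ is induced by $(x,y)\mapsto\int_Fxy\zeta$. By hard Lefschetz $\zeta:H^m(F,\mathbb Q)\to H^{m+2}(F,\mathbb Q)$ is an isomorphism ($\dim F=m+1$), so with Poincaré duality this form is nondegenerate on $H^m(F,\mathbb Q)$. Hence $K$ is nondegenerate. With $N=K^\perp\subset\Lambda$,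
$$\Lambda_{\mathbb Q}=K_{\mathbb Q}\perp N_{\mathbb Q}\quad\text{as Hodge structures.}$$
Put $\bar A_i=\iota_iA_i=T_i^\perp$ (Lemma 6) and $\bar L_i=K\cap\bar A_i$. Since $T_i\subset K$ is unimodular, $K=T_i\perp\bar L_i$ by (1.2), and $N\subset T_i^\perp=\bar A_i$. As $\operatorname{rk}T_1=\operatorname{rk}T_2$, the ranks of $\bar L_1$ and $\bar L_2$ agree; call this number $a$. Since $\bar A_{i,\mathbb Q}=\bar L_{i,\mathbb Q}\oplus N_{\mathbb Q}$, the rational Hodge structures are visibly isomorphic. What remains is integrality.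

**Step 2. Describe $\bar A_i$ by gluing data.** Let $\pi_K,\pi_N$ be the projections of $\Lambda$ to $K_{\mathbb Q},N_{\mathbb Q}$. Put $B=\pi_K(\Lambda)\supset K$ and $\Gamma=B/K$, a finite group. Define
$$\delta:\Gamma\to N_{\mathbb Q}/N,\qquad \pi_K(x)\mapsto\pi_N(x).$$
It is well defined: if $\pi_K(x)-\pi_K(x')=\kappa\in K$, then $x-x'-\kappa\in\Lambda\cap N_{\mathbb Q}=N$ (an orthogonal complement is primitive), and this element is $\pi_N(x)-\pi_N(x')$. Let $B_i=\pi_K(\bar A_i)$. For $x\in\bar A_i$ and $\tau\in T_i\subset K$ we have $(\pi_K(x),\tau)=(x,\tau)=0$, so $B_i\subset\bar L_{i,\mathbb Q}$. Also $B_i\supset\bar L_i$, so $B_i\cong\mathbb Z^a$. From $\Lambda=T_i\oplus\bar A_i$ we get $B=T_i\oplus B_i$, while $K=T_i\oplus\bar L_i$. So $B_i\to\Gamma$ is surjective with kernel $\bar L_i$. Moreover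
$$\bar A_i=\{b+v:\ b\in B_i,\ v\in N_{\mathbb Q},\ v\bmod N=\delta(b)\}. \tag{3.1}$$
Here $\subset$ is clear. Conversely, given $b,v$, lift $b$ to $x\in\bar A_i$. Then $v-\pi_N(x)\in N\subset\bar A_i$, so $b+v=x+(v-\pi_N(x))\in\bar A_i$.

**Step 3. The criterion.** *If there is a group isomorphism $g:B_1\to B_2$ commuting with the maps to $\Gamma$, then $A_1\cong A_2$ as integral Hodge structures.* Indeed by (3.1) the map $g_{\mathbb Q}\oplus\mathrm{id}:\bar L_{1,\mathbb Q}\oplus N_{\mathbb Q}\to\bar L_{2,\mathbb Q}\oplus N_{\mathbb Q}$ carries $\bar A_1$ onto $\bar A_2$. It is a morphism of Hodge structures because $\bar L_{i,\mathbb Q}$ is purely of type $(\frac m2,\frac m2)$; no compatibility with the forms is asked of $g$.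

*The toy case again.* For $k=1$, $K=\langle\ell,\,e_1+e_2+e_3\rangle$ and $N=\{\sum a_ie_i:\sum a_i=0\}$. Writing $e=e_1+e_2+e_3$: $\bar L_1=\mathbb Ze$, $B_1=\mathbb Z\frac e3$, $\bar L_2=\mathbb Z(3\ell-2e)$, $B_2=\mathbb Z(\ell-\frac23e)$, $\Gamma=\mathbb Z/3$. Since $\ell-\frac23e\equiv\frac e3$ modulo $K$, we may take $g(\frac e3)=\ell-\frac23e$. Then $e_i=\frac e3+(e_i-\frac e3)$ goes to $\ell-\frac23e+e_i-\frac e3=\ell-e+e_i=f_i$. The criterion returns the matching of the two sets of exceptional curves.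

### 3.2 Two surjections from $\mathbb Z^a$

We need two surjections $\mathbb Z^a\to\Gamma$ to differ by an element of $GL_a(\mathbb Z)$. This can fail: the surjections $\mathbb Z\to\mathbb Z/5$ with $1\mapsto1$ and $1\mapsto2$ do not differ by $\pm1$. It cannot fail if $\Gamma$ needs fewer than $a$ generators.

**Lemma 7.** Let $\Gamma=\bigoplus_{i=1}^{a-1}\langle z_i\rangle$ be a finite abelian group ($a\ge1$). Every generating $a$-tuple of $\Gamma$ is $GL_a(\mathbb Z)$-equivalent to $(0,z_1,\dots,z_{a-1})$. Hence any two surjections $\mathbb Z^a\to\Gamma$ differ by an element of $GL_a(\mathbb Z)$.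

*Proof.* Induction on $a$; for $a=1$, $\Gamma=0$. Let $a\ge2$. The tuple defines a surjection $\mathbb Z^a\to\Gamma$. The smallest elementary divisor of its kernel is $1$: otherwise some prime $p$ divides all of them, the kernel lies in $p\mathbb Z^a$, and $\Gamma/p\Gamma\cong\mathbb F_p^a$, impossible with $a-1$ generators. So some basis of $\mathbb Z^a$ contains a kernel vector, and the tuple is equivalent to $(x_1,\dots,x_{a-1},0)$ with the $x_i$ generating $\Gamma$. Adding a combination of the $x_i$ to the last entry, we reach $(x_1,\dots,x_{a-1},z_{a-1})$. By induction for $\Gamma/\langle z_{a-1}\rangle=\bigoplus_{i\le a-2}\langle\bar z_i\rangle$, an element of $GL_{a-1}(\mathbb Z)$ carries $(\bar x_1,\dots,\bar x_{a-1})$ to $(0,\bar z_1,\dots,\bar z_{a-2})$. Applied to the $x_i$ themselves it gives this tuple up to multiples of $z_{a-1}$, which we remove by subtracting multiples of the last entry. $\square$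

So it remains to save one generator. The mechanism is this: two elements of $\bar L_1$ with product $\pm1$ prevent $\bar L_1$ from lying in $pB_1$.

**Lemma 8.** Let $k\ge3$ be odd. Then $a\ge1$, and $\Gamma$ is a direct sum of $a-1$ cyclic groups (possibly trivial).

*Proof.* **Step 1. Elements of $\bar L_1$.** For $\alpha\in H^d(G,\mathbb Z)$, $\iota_1(\alpha|_Y)=j_*j^*\pi^*\alpha=\pi^*\alpha\cdot[\widetilde Y]=(h_1^*\alpha\cdot c_k(R))|_M\in K\cap\bar A_1=\bar L_1$. By Lemma 4 the product of two such elements is $-\int_Y\alpha\alpha'=-\int_G\alpha\alpha'c_{k+1}(E)$. We look for $\alpha,\alpha'$ making this $\pm1$.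

**Step 2. Reduction to $G(2,k+3)$.** Take $\alpha=c_{k+1}(\mathcal Q)^{(k-1)/2}$ and $\alpha'=c_{k+1}(\mathcal Q)^{(k-3)/2}y$ with $y\in H^{2(k+1)}(G,\mathbb Z)$ to be chosen; both have degree $(k+1)(k-1)=d$. Then $\alpha\alpha'=c_{k+1}(\mathcal Q)^{k-2}y$. Fix $A\subset V$ of dimension $k-2$. The zero scheme of $A\otimes\mathcal O\to\mathcal Q$ is $Z=\{U\supset A\}\cong G(2,V/A)$ with $\dim V/A=k+3$, smooth of the expected codimension $(k-2)(k+1)$. So $[Z]=c_{k+1}(\mathcal Q)^{k-2}$ and
$$\int_G\alpha\alpha'c_{k+1}(E)=\int_Zy|_Z\cdot c_{k+1}(\mathcal Q^\vee(2))|_Z .$$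
On $Z$, $\mathcal Q$ and $\mathcal O(1)$ restrict to the corresponding bundles of $G(2,k+3)$. The classes $c_i(\mathcal Q)$ generate $H^*(Z,\mathbb Z)$, so $H^*(G)\to H^*(Z)$ is onto and $y|_Z$ is arbitrary in $H^{2(k+1)}(Z)$. As $\dim Z=2(k+1)$, this is the middle degree. By Poincaré duality on $Z$ it suffices that $c_{k+1}(\mathcal Q^\vee(2))|_Z$ is indivisible.

**Step 3. Indivisibility.** Let $e_i=c_i(\mathcal U^\vee)$ on $G(2,k+3)$. Then $H^*(Z)=\mathbb Z[e_1,e_2]/(\text{relations of complex degree }k+2,\,k+3)$, so in complex degree $k+1$ it is freely spanned by the monomials in $e_1,e_2$. Also $\sum_ic_i(\mathcal Q)\tau^i=1/(1-e_1\tau+e_2\tau^2)$. Since $k+1$ is even,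
$$c_{k+1}(\mathcal Q^\vee(2))=\sum_i(-1)^ic_i(\mathcal Q)(2e_1)^{k+1-i}\equiv(-1)^{k+1}c_{k+1}(\mathcal Q)\equiv\pm e_2^{(k+1)/2}\pmod{e_1}.$$
The coefficient of $e_2^{(k+1)/2}$ is $\pm1$, so the class is indivisible.

**Step 4. One elementary divisor is $1$.** By Steps 1–3, $\bar L_1$ contains two elements with product $\pm1$. In particular $\bar L_1\ne0$ and $a\ge1$. Let $d_1\mid\cdots\mid d_a$ be the elementary divisors of $\bar L_1\subset B_1$, so $\Gamma\cong\bigoplus\mathbb Z/d_i$. For $x\in\bar A_1$ and $l\in\bar L_1\subset K$ we have $(\pi_K(x),l)=(x,l)\in\mathbb Z$, so $(B_1,\bar L_1)\subset\mathbb Z$. If a prime $p$ divided $d_1$, then $\bar L_1\subset pB_1$ and $(\bar L_1,\bar L_1)\subset p\mathbb Z$, a contradiction. Hence $d_1=1$. $\square$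

*Proof of (A).* For even $k$ this is Proposition 2. For odd $k$, choose bases of $B_1$ and $B_2$. By Lemmas 8 and 7 the surjections $B_i\to\Gamma$ differ by some $g:B_1\cong B_2$, and the criterion applies. $\square$

## 4. Quadrics through $Y$, and vanishing theorems

Now to (B). Let $f:Y_1(s)\to Y_1(s')$ be an isomorphism. We shall see that it extends to a linear isomorphism of the Plücker spaces. One would then like to say that $Y$ determines $G$, for instance as the intersection of the quadrics through $Y$, so that $f$ respects the Grassmannians. This stops at once. Each $v\in V$ is a section of $\mathcal Q$, and pairing it with $t\in H^0(\mathcal Q^\vee(2))$ gives $\langle t,v\rangle\in H^0(G,\mathcal O(2))$, which lifts to a quadric of $\mathbb P(\Lambda^kV)$ (restriction of quadrics to $G$ is surjective: it is a nonzero equivariant map onto an irreducible representation). As $V$ generates $\mathcal Q$, these quadrics cut out $Y$ inside $G$. Since $G$ itself is cut out by quadrics, the intersection of all quadrics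 through $Y$ is just $Y$.

What survives is the infinitesimal version: the conormal bundles of $Y$ in $G$ and of $G$ in $\mathbb P(\Lambda^kV)$, twisted by $\mathcal O(2)$. Note that $N^\vee_{Y/G}(2)=E^\vee(2)|_Y=\mathcal Q|_Y$. To use this we need some cohomology and stability on $Y$.

**Bott's theorem** (for $S_\alpha\mathcal Q$ on $G$, $\alpha_1\ge\dots\ge\alpha_{k+1}$ integers, normalised by $H^0(\mathcal Q)=V$). Consider $(\alpha,0^k)+(2k+1,2k,\dots,1)$. If it has a repetition, $S_\alpha\mathcal Q$ is acyclic. Otherwise exactly one cohomology group is nonzero, in degree the number of inversions (pairs of positions $i<j$ with $i$-th entry smaller than the $j$-th).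

The last $k$ entries are $k,\dots,1$. So $S_\alpha\mathcal Q$ is acyclic iff *the set* $\{\alpha_i+2k+2-i\}_{1\le i\le k+1}$ meets $[1,k]$. *Example:* for $\mathcal Q^\vee$, $\alpha=(0^k,-1)$ and the entry $i=k+1$ is $k$, so $\mathcal Q^\vee$ is acyclic. We use repeatedly:

$$\text{if } lo\le k-1,\ hi\ge2,\ hi>lo,\ \text{then } [lo,hi] \text{ minus any one point meets } [1,k], \tag{4.1}$$
because $[lo,hi]\cap[1,k]=[\max(lo,1),\min(hi,k)]$ then contains at least two integers (recall $k\ge2$).

**Lemma 9.** On $G$, where $\Lambda^pE^\vee=\Lambda^p\mathcal Q(-2p)$: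

1. $\Lambda^pE^\vee(1)$ is acyclic for $1\le p\le k+1$.
2. $\mathcal Q\otimes\Lambda^pE^\vee$ is acyclic for $1\le p\le k+1$.
3. $H^{p-1}(G,E\otimes\Lambda^pE^\vee)=0$ for $2\le p\le k+1$.

*Proof.* Each time we list the set.

(1) For $\Lambda^p\mathcal Q(1-2p)$, $\alpha=(1^p,0^{k+1-p})+(1-2p)$. The entries $i\le p$ run from $2k+3-2p$ down to $2k+4-3p$, and the entries $i>p$ from $2k+2-3p$ down to $k+2-2p$. The set is $[k+2-2p,\,2k+3-2p]\setminus\{2k+3-3p\}$. For $2\le p\le k$ use (4.1). For $p=1$ it contains $k$ (the deleted point is $2k$). For $p=k+1$ it contains $1$ (the deleted point is $-k$).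

(2) By Pieri, $\mathcal Q\otimes\Lambda^p\mathcal Q=\Lambda^{p+1}\mathcal Q\oplus S_{(2,1^{p-1})}\mathcal Q$, the first summand only for $p\le k$; twist by $-2p$. First summand: the set is $[k+1-2p,2k+2-2p]\setminus\{2k+1-3p\}$; as $1\le p\le k$, (4.1) applies. Second summand: the entry $i=1$ is $2k+3-2p$, the entries $2\le i\le p$ run from $2k+1-2p$ to $2k+3-3p$, the entries $i>p$ from $2k+1-3p$ to $k+1-2p$. The set is $\{2k+3-2p\}\cup\big([k+1-2p,2k+1-2p]\setminus\{2k+2-3p\}\big)$. For $p\le k-1$ use (4.1). For $p=k$ it contains $1$ (the deleted point is $2-k\ne1$). For $p=k+1$ it contains $2k+3-2p=1$.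

(3) $\Lambda^p\mathcal Q\otimes\mathcal Q^\vee=\Lambda^{p-1}\mathcal Q\oplus S_{(1^p,0^{k-p},-1)}\mathcal Q$, the second summand only for $p\le k$; twist by $2-2p$. First summand, with $q=p-1\in[1,k]$: it is $\Lambda^q\mathcal Q(-2q)$, with set $[k+1-2q,2k+2-2q]\setminus\{2k+2-3q\}$; use (4.1). Second summand: the entries $i\le p$ run from $2k+4-2p$ to $2k+5-3p$, the entries $p<i\le k$ from $2k+3-3p$ to $k+4-2p$, and $i=k+1$ gives $k+2-2p$. The set is $\{k+2-2p\}\cup\big([k+4-2p,2k+4-2p]\setminus\{2k+4-3p\}\big)$. For $p\ge3$ use (4.1) (here $lo\le k-2$ and $hi\ge4$). For $p=2$, $k\ge3$ it contains $k$, since the deleted point is $2k-2\ne k$. For $p=k=2$ the sequence is $(4,3,0\,|\,2,1)$ with two inversions, so only $H^2\ne0$, and $H^{p-1}=H^1=0$. $\square$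

**Corollary 10.** Let $s\in\mathbf W^{sm}$, $Y=Y_1(s)$.

1. $H^0(Y,\mathcal O(1))=H^0(G,\mathcal O(1))=(\Lambda^kV)^*$.
2. $H^0(Y,\mathcal Q|_Y)=H^0(G,\mathcal Q)=V$.
3. $H^0(G,E\otimes I_Y)=\mathbb C\,t$. So $Y_1(s)$ determines $s$ up to scalar.

*Proof.* As $Y$ has codimension $k+1=\operatorname{rk}E$, the Koszul complex $0\to\Lambda^{k+1}E^\vee\to\dots\to E^\vee\to I_Y\to0$ is exact. Tensoring with $\mathcal O(1)$ or $\mathcal Q$, Lemma 9 (1), (2) shows that $I_Y(1)$ and $\mathcal Q\otimes I_Y$ have no cohomology; this gives the first two claims. Tensor with $E$ and let $\mathcal Z=\ker(E\otimes E^\vee\to E\otimes I_Y)$. It is resolved by $E\otimes\Lambda^pE^\vee$, $p\ge2$, placed in position $p-2$. So $H^1(\mathcal Z)=0$ as soon as $H^{1+(p-2)}(E\otimes\Lambda^pE^\vee)=0$ for all $p\ge2$, which is Lemma 9 (3). Hence $H^0(E\otimes E^\vee)\to H^0(E\otimes I_Y)$ is surjective. Now $E\otimes E^\vee=\mathcal O\oplus S_{(1,0^{k-1},-1)}\mathcal Q$, and the second summand is acyclic (its entry $i=k+1$ is $k$). So the source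 is $\mathbb C\cdot\mathrm{id}$, and $\mathrm{id}\mapsto t$. $\square$

## 5. $\mathcal Q$ and $\mathcal U$ are stable on $Y$

Keep $s\in\mathbf W^{sm}$, $Y=Y_1(s)$, and put $h=c_1(\mathcal O(1))$.

**Lemma 11.** $Y$ is connected, $\operatorname{Pic}(Y)=\mathbb Z\,\mathcal O_Y(1)$, $H^1(\mathcal O_Y)=0$ and $h^{d-1,0}(Y)=0$.

*Proof.* $d\ge3$, so Lemma 3 (1) applies in degrees $0,1,2$: $H^0(Y,\mathbb Z)=\mathbb Z$, $H^1(Y,\mathbb Z)=0$, $H^2(Y,\mathbb Z)=\mathbb Zh$. Hence $H^1(\mathcal O_Y)=0$, $\operatorname{Pic}(Y)\hookrightarrow H^2(Y,\mathbb Z)=\mathbb Zh$ by the exponential sequence, and $\operatorname{Pic}(Y)$ is generated by $\mathcal O_Y(1)$. Also $H^{d-1}(Y)\cong H^{d-1}(G)$ consists of classes of type $(p,p)$, and $d-1>0$. $\square$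

**Lemma 12.** A smooth irreducible closed $X\subset G$ with $X\cap Y=\emptyset$ has $\dim X\le k$. Consequently: (a) for every $0\ne w\in V$ there is $U\in Y$ with $w\in U$; (b) for every $0\ne v\in V$ there is $U\in Y$ with $v\notin U$.

*Proof.* $h_1^{-1}(X)\setminus M$ is closed in $F\setminus M$, hence smooth affine, of dimension $\dim X+k$. It is an $\mathbb A^k$-bundle over $X$, so homotopy equivalent to $X$, and $H_{2\dim X}(X)\ne0$. Thus $2\dim X\le\dim X+k$. For (a), $\{U\ni w\}\cong G(k-1,2k)$ has dimension $k^2-1\ge k+1$. For (b), take a hyperplane $H\not\ni v$; $G(k,H)$ has dimension $k^2\ge k+1$. $\square$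

**Definition (slope).** For a coherent sheaf $\mathcal F$ on $Y$ put $\det\mathcal F=\mathcal O(\deg\mathcal F)$; the degree is additive in exact sequences, and torsion sheaves have degree $\ge0$. For positive rank, $\mu(\mathcal F)=\deg\mathcal F/\operatorname{rk}\mathcal F$. A bundle $\mathcal B$ is stable (semistable) if $\mu(\mathcal F)<\mu(\mathcal B)$ ($\le$) for all subsheaves with $0<\operatorname{rk}\mathcal F<\operatorname{rk}\mathcal B$. Equivalently, quotients of intermediate rank have slope $>\mu(\mathcal B)$ ($\ge$).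

*Example.* $\mathcal O\oplus\mathcal O$ is semistable and not stable; $\mathcal O\oplus\mathcal O(1)$ is not semistable. Here $\mu(\mathcal Q|_Y)=\frac1{k+1}$ and $\mu(\mathcal U^\vee|_Y)=\frac1k$.

**Lemma 13.** $\mathcal Q|_Y$ and $\mathcal U|_Y$ are stable. Hence all $\Lambda^j\mathcal U\otimes\Lambda^j\mathcal Q^\vee|_Y$ are semistable.

*Proof.* **Step 1. Two vanishings.** *$H^0(Y,\Lambda^i\mathcal Q^\vee)=0$ for $1\le i\le k+1$.* A section of $\Lambda^i\mathcal Q^\vee\subset\Lambda^iV^*\otimes\mathcal O_Y$ is a constant $\omega\in\Lambda^iV^*$ (as $H^0(\mathcal O_Y)=\mathbb C$) whose contraction with every $u\in U\in Y$ is zero. By Lemma 12 (a) its contraction with every $w\in V$ is zero, so $\omega=0$. *$H^0(Y,\Lambda^j\mathcal U)=0$ for $1\le j\le k$.* A section is a constant $\omega\in\Lambda^jV$ lying in $\Lambda^jU$ for all $U\in Y$. If $\omega\ne0$, the smallest subspace $S$ with $\omega\in\Lambda^jS$ (it exists because $\Lambda^jA\cap\Lambda^jB=\Lambda^j(A\cap B)$) is nonzero and lies in every $U\in Y$, contradicting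 Lemma 12 (b).

**Step 2. Stability.** Let $\mathcal F\subset\mathcal Q|_Y$ have rank $1\le j\le k$ and $\mu(\mathcal F)\ge\frac1{k+1}$. Then $\deg\mathcal F>0$, so $(\Lambda^j\mathcal F)^{\vee\vee}=\det\mathcal F=\mathcal O(r)$ with $r\ge1$. The inclusion induces a nonzero map $\mathcal O(r)\to\Lambda^j\mathcal Q|_Y$, i.e. a nonzero section of $\Lambda^j\mathcal Q(-r)$. Multiply by a nonzero section of $\mathcal O(r-1)$: we get a nonzero section of $\Lambda^j\mathcal Q(-1)=\Lambda^{k+1-j}\mathcal Q^\vee$, contradicting Step 1. In the same way a subsheaf of $\mathcal U^\vee|_Y$ of rank $1\le j\le k-1$ and slope $\ge\frac1k$ gives a nonzero section of $\Lambda^j\mathcal U^\vee(-1)=\Lambda^{k-j}\mathcal U$, a contradiction. So $\mathcal U^\vee|_Y$ is stable, hence so is its dual $\mathcal U|_Y$.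

**Step 3.** In characteristic $0$, exterior powers and tensor products of semistable bundles are semistable (Huybrechts–Lehn, *The Geometry of Moduli Spaces of Sheaves*, §§3.1–3.2). $\square$

## 6. Conormal bundles and the extension of isomorphisms

### 6.1 A copy of $\mathcal Q$ inside the conormal bundle of the Grassmannian

Let $P=\mathbb P(\Lambda^kV)\supset G$ and $\mathcal C=N^\vee_{G/P}(2)|_Y$.

**Lemma 14.** $\mathcal C$ has a subbundle $\mathcal C_1\cong\mathcal Q|_Y$ such that every quotient $\mathcal T$ of $\mathcal C/\mathcal C_1$ satisfies $\deg\mathcal T\ge\frac1{k+1}\operatorname{rk}\mathcal T$, with strict inequality if $\operatorname{rk}\mathcal T>0$.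

*Proof.* **Step 1. Filter the normal bundle.** Filter $\Lambda^kV\otimes\mathcal O_G$ by the images of $\Lambda^{k-j}\mathcal U\otimes\Lambda^jV$, $j=0,\dots,k$. The graded pieces are $\Lambda^{k-j}\mathcal U\otimes\Lambda^j\mathcal Q=\Lambda^j\mathcal U^\vee\otimes\Lambda^j\mathcal Q(-1)$, and the piece $j=0$ is $\mathcal O(-1)$. Now $T_P|_G=(\Lambda^kV/\mathcal O(-1))(1)$. The differential of the Plücker embedding sends $\varphi\in\operatorname{Hom}(U,V/U)$ to $u_1\wedge\dots\wedge u_k\mapsto\sum_iu_1\wedge\dots\wedge\varphi(u_i)\wedge\dots\wedge u_k$, so $T_G$ is the piece $j=1$. Hence $N_{G/P}$ is filtered with graded pieces $\Lambda^j\mathcal U^\vee\otimes\Lambda^j\mathcal Q$, $j=2,\dots,k$, and $j=k$ is the last quotient.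

**Step 2. Dualise.** The last quotient is $\Lambda^k\mathcal Q(1)=\mathcal Q^\vee(2)$, so $\mathcal C$ contains $\mathcal C_1=(\mathcal Q^\vee(2))^\vee(2)=\mathcal Q|_Y$. The quotient $\mathcal C/\mathcal C_1$ is filtered by $\Lambda^j\mathcal U\otimes\Lambda^j\mathcal Q^\vee(2)$, $2\le j\le k-1$ (it is $0$ if $k=2$), which are semistable by Lemma 13, of slope
$$2-j\Big(\frac1k+\frac1{k+1}\Big)\ \ge\ 2-(k-1)\Big(\frac1k+\frac1{k+1}\Big)=\frac1k+\frac2{k+1}>\frac1{k+1}.$$

**Step 3. Quotients.** A quotient $\mathcal T$ of $\mathcal C/\mathcal C_1$ inherits a filtration whose pieces are quotients of these semistable bundles. A piece of rank $0$ has degree $\ge0$. A piece of positive rank, taken modulo torsion, has slope at least that of the bundle, so $>\frac1{k+1}$, and torsion only adds degree. Summing the degrees gives the claim. $\square$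

**Lemma 15.** Let $\mathcal S$ be a stable vector bundle on $Y$ of rank $k+1$ with $\det\mathcal S=\mathcal O(1)$, and $u:\mathcal C\to\mathcal S$ nonzero. Then $u|_{\mathcal C_1}:\mathcal Q|_Y\to\mathcal S$ is an isomorphism.

*Proof.* Let $I=u(\mathcal C)\ne0$ and $I_1=u(\mathcal C_1)$. Then $\mu(I)\le\frac1{k+1}$: by stability if $\operatorname{rk}I<k+1$, and because $\mathcal S/I$ is torsion if $\operatorname{rk}I=k+1$. If $I_1=0$, then $I$ is a quotient of $\mathcal C/\mathcal C_1$ of positive rank and $\mu(I)>\frac1{k+1}$ by Lemma 14, a contradiction. So $I_1\ne0$. Suppose $\operatorname{rk}I_1<k+1$. As a quotient of the stable bundle $\mathcal Q|_Y$ of intermediate rank, $\mu(I_1)>\frac1{k+1}$. And $I/I_1$ is a quotient of $\mathcal C/\mathcal C_1$, so $\deg(I/I_1)\ge\frac1{k+1}\operatorname{rk}(I/I_1)$. Adding, $\mu(I)>\frac1{k+1}$, a contradiction. So $\operatorname{rk}I_1=k+1$ and $u|_{\mathcal C_1}$ is generically an isomorphism. Its determinant is a nonzero section of $\mathcal Hom(\det\mathcal Q,\det\mathcal S)=\mathcal O_Y$,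 a nonzero constant, so it is an isomorphism. $\square$

### 6.2 Proof of (B)

Let $f:Y=Y_1(s)\to Y'=Y_1(s')\subset G(k,V')$ be an isomorphism, and $\mathcal Q'$ the quotient bundle of $G(k,V')$.

**Step 1. Extend $f$ to the Plücker spaces.** $f^*\mathcal O(1)$ is an ample generator of $\operatorname{Pic}(Y)$, so $f^*\mathcal O(1)=\mathcal O(1)$. By Corollary 10 (1) for $Y$ and $Y'$, $f$ is the restriction of a linear isomorphism $\varphi:P\to\mathbb P(\Lambda^kV')$. Put $G'=\varphi^{-1}(G(k,V'))\supset Y$. So $Y$ lies in two embedded Grassmannians $G,G'\subset P$, which might differ.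

**Step 2. Show $\mathcal Q|_Y\cong f^*\mathcal Q'$.** We have $N^\vee_{Y/G}(2)=\mathcal Q|_Y$ and $N^\vee_{Y/G'}(2)=f^*\mathcal Q'=:\mathcal S$. By Lemma 13 on $Y'$, $\mathcal S$ is stable, of rank $k+1$ and determinant $\mathcal O(1)$. Consider
$$u:\ \mathcal C=N^\vee_{G/P}(2)|_Y\hookrightarrow N^\vee_{Y/P}(2)\twoheadrightarrow N^\vee_{Y/G'}(2)=\mathcal S .$$
If $u\ne0$, Lemma 15 gives $\mathcal Q|_Y\cong\mathcal S$. If $u=0$, then $N^\vee_{G/P}|_Y$ is contained in $\ker(N^\vee_{Y/P}\to N^\vee_{Y/G'})=N^\vee_{G'/P}|_Y$. These are subbundles of $N^\vee_{Y/P}$ of equal rank, so they coincide, and the quotients agree: $N^\vee_{Y/G}\cong N^\vee_{Y/G'}$. Again $\mathcal Q|_Y\cong\mathcal S$.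

**Step 3. Read off $g$.** On global sections, Corollary 10 (2) turns $\mathcal Q|_Y\cong f^*\mathcal Q'$ into an isomorphism $g:V\to V'$ compatible with the evaluation maps $V\otimes\mathcal O_Y\to\mathcal Q|_Y$ and $V'\otimes\mathcal O_Y\to f^*\mathcal Q'$. Taking kernels at $U\in Y$ gives $f(U)=g(U)$. So $Y_1(g_*s)=g(Y_1(s))=Y_1(s')$, and Corollary 10 (3) for $s'$ gives $g_*s\in\mathbb C^*s'$.

**Step 4. Uniqueness.** Two choices of $g$ differ by some $x\in GL(V)$ fixing every $U\in Y$. So $Y$ consists of fixed points of $\Lambda^kx$ on $P$. Being connected, it lies in the projectivisation of one eigenspace. It spans $P$ by Corollary 10 (1), so $\Lambda^kx$ is scalar. Then $x$ fixes every $k$-dimensional subspace, hence every line (an intersection of such subspaces), so $x$ is scalar.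

**Step 5. The two consequences.** For $V'=V$, $s'=s$: every element of $\operatorname{Stab}_{PGL(V)}([s])$ maps $Y$ to $Y$, and by Steps 3 and 4 the resulting map $\operatorname{Stab}_{PGL(V)}([s])\to\operatorname{Aut}(Y_1(s))$ is bijective. Next let $V'=V^*$ and let $s'$ correspond to $s$, so $Y_1(s')=Y_2(s)$ and $M(s')=\{(W^\perp\subset U^\perp):(U\subset W)\in M(s)\}$. For $g:V\to V^*$, $g_*s\in\mathbb C^*s'$ means $g(M(s))=M(s')$. Taking annihilators of $(g(U)\subset g(W))$, this says exactly $\gamma_g(M(s))=M(s)$. So $Y_1(s)\cong Y_2(s)$ implies $\gamma_g(M(s))=M(s)$ for some $g$. Conversely, this condition gives $g(Y_1(s))=Y_1(s')=Y_2(s)$. This proves (B). $\square$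

## 7. Correlations have small eigenspaces: $Y_1\not\cong Y_2$

By (B), the bad $s$ are those whose divisor is preserved by some $\gamma_g$. The family of all $\gamma_g$ has dimension $n^2-1=4k(k+1)$. We show that each one fixes in $\mathbb P(\mathbf W)$ only subspaces of larger codimension. That this needs an estimate is shown by $k=1$: there $[s]$ is a matrix $\phi$ modulo scalars, $M=\{y(x)=0,\ y(\phi x)=0\}$, and every $\phi$ is conjugate to its transpose, $\phi^t=g\phi g^{-1}$ with $g$ symmetric. Then $\gamma_g(M)=M$ for every $M$ (substitute $x=g^{-1}y'$, $y=gx'$). So (C) fails for $k=1$.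

### 7.1 The group

For $x\in GL(V)$, $\gamma_gx=\gamma_{gx}$ and $x\gamma_g=\gamma_{x^{-t}g}$, where $x^{-t}$ is the inverse transpose on $V^*$. Write $b(u,v)=g(u)(v)$ and define $\sigma\in GL(V)$ by
$$b(u,v)=b(v,\sigma u). \tag{7.1}$$
Then $\gamma_g^2=\sigma$: put $A=g(U)^\perp$. For $v\in A$ and $u\in U$, $b(v,\sigma u)=b(u,v)=0$, so $\sigma U\subset g(A)^\perp$, with equality since both have dimension $k$. Similarly for $W$. For symmetric $b$, $\gamma_g^2=1$. So $H=PGL(V)\sqcup\{\gamma_g\}\cong PGL(V)\rtimes\mathbb Z/2$ is a linear algebraic group acting on $F$. (No $\gamma_g$ is in $PGL(V)$, since $\gamma_g$ exchanges the fibres of $h_1$ and $h_2$.) Each $\gamma_g$ is the isomorphism $F(k,k+1,V)\to F(k,k+1,V^*)$ given by $g$, followed by the duality identification, so it preserves the class of $\mathcal O(1,1)$. Hence $H$ acts on the linear system $\mathbb P(\mathbf W)$, and we get a homomorphism of algebraic groups $\varrho:H\to PGL(\mathbf W)$. It is algebraic on $PGL(V)$, and on the other coset it is $\gamma_{g_0}x\mapsto\varrho(\gamma_{g_0})\varrho(x)$.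 Let $r:SL(V)\to GL(\mathbf W)$ be the representation on $\mathbf W$.

### 7.2 Weights of $\mathbf W$

**Lemma 16.** For any diagonal torus of $SL(V)$, the weights of $\mathbf W$ are the $\mu\in\{-1,0,1\}^n$ with $\sum\mu_i=0$. If $\mu$ has $2l+1$ zeros, its multiplicity is $\binom{2l+1}l-\binom{2l+1}{l-1}$, which is $1,2,5$ for $l=0,1,2$.

*Proof.* By Borel–Weil $\mathbf W^\vee\cong S_{(2^k,1)}V$. The conjugate partition is $(k+1,k)$, so by the dual Jacobi–Trudi formula the character is $e_{k+1}e_k-e_{k+2}e_{k-1}$ ($e_i$ elementary symmetric). Let $\nu\in\{0,1,2\}^n$ with $\sum\nu_i=n$. It has equally many $2$'s and $0$'s, say $k-l$ each, and $2l+1$ ones. In $e_{k+1}e_k$ the coefficient of $x^\nu$ counts the choices of the $k+1-(k-l)=l+1$ ones that go to the first factor: $\binom{2l+1}{l+1}=\binom{2l+1}l$. In $e_{k+2}e_{k-1}$ it is $\binom{2l+1}{l+2}=\binom{2l+1}{l-1}$. Subtract $(1,\dots,1)$, which is trivial on $SL(V)$, and dualise, which replaces $\mu$ by $-\mu$. $\square$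

*Check.* For $k=2$: $30$ weights with one zero, $20$ with three zeros, one with five, so $30\cdot1+20\cdot2+1\cdot5=75$, which is $\dim(\Lambda^3V\otimes\Lambda^2V)-\dim(\Lambda^4V\otimes V)=100-25$.

### 7.3 Eigenspaces of outer elements

**Lemma 17.** Let $\gamma\in H\setminus PGL(V)$. The fixed locus of $\gamma$ in $\mathbb P(\mathbf W)$ is contained in a finite union of projectivised linear subspaces of codimension $>n^2-1$.

*Proof.* **Step 1. Reduce to semisimple $\gamma$.** Let $\gamma=\gamma_{ss}\gamma_u$ be the Jordan decomposition in $H$, let $T\in GL(\mathbf W)$ lift $\varrho(\gamma)$, and $T=T_{ss}T_u$. Homomorphisms of linear algebraic groups preserve Jordan decompositions. Applied to $\varrho$ and to $GL(\mathbf W)\to PGL(\mathbf W)$, this shows that $T_{ss}$ lifts $\varrho(\gamma_{ss})$. An eigenvector of $T$ is an eigenvector of $T_{ss}$, so $\operatorname{Fix}(\gamma)\subset\operatorname{Fix}(\gamma_{ss})$. The image of $\gamma_u$ in $H/PGL(V)=\mathbb Z/2$ is unipotent, hence trivial. So $\gamma_{ss}=\gamma_g$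 for some $g$. Its square $\sigma$ is semisimple in $PGL(V)$, so $\sigma\in GL(V)$ is diagonalisable. From now on $\gamma=\gamma_g$ and $T$ lifts $\varrho(\gamma_g)$.

**Step 2. A basis adapted to $b$.** Applying (7.1) twice, $b(u,v)=b(v,\sigma u)=b(\sigma u,\sigma v)$. So for the eigenspaces of $\sigma$, $b(V_\lambda,V_{\lambda'})=0$ unless $\lambda\lambda'=1$. By (7.1), $b$ is symmetric and nondegenerate on $V_1$, and skew and nondegenerate on $V_{-1}$. For $\lambda\ne\pm1$ it pairs $V_\lambda$ and $V_{1/\lambda}$ perfectly, with $b(v,u)=\lambda^{-1}b(u,v)$ for $u\in V_\lambda$, $v\in V_{1/\lambda}$. Since $\dim V_{-1}$ is even and $n$ is odd, $\dim V_1$ is odd. Choosing hyperbolic pairs in $V_1$ together with one remaining anisotropic vector, a symplectic basis in $V_{-1}$ and dual bases in $V_\lambda,V_{1/\lambda}$, we obtain a basis $e_1,\dots,e_n$ with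
$$b(e_i,e_j)\ne0\iff i+j=n+1 .$$

**Step 3. How $T$ permutes weight spaces.** For $x\in GL(V)$ define $x^*$ by $b(xu,v)=b(u,x^*v)$. Then $g(xU)^\perp=(x^*)^{-1}g(U)^\perp$, so $\gamma_gx\gamma_g^{-1}=(x^*)^{-1}$. For $x=\operatorname{diag}(t_i)$ in the basis of Step 2, $x^*e_j=t_{n+1-j}e_j$. So conjugation by $\gamma_g$ sends $\operatorname{diag}(t_i)$ to the diagonal matrix with $(n+1-i)$-th entry $t_i^{-1}$. For $x\in SL(V)$, $T\,r(x)\,T^{-1}=r((x^*)^{-1})$: the two sides agree up to a scalar, which depends multiplicatively on $x$, hence is a character of $SL(V)$ and trivial. Therefore $T$ maps the weight space $\mathbf W_\mu$ onto $\mathbf W_{\theta\mu}$, where $(\theta\mu)_{n+1-i}=-\mu_i$; $\theta$ is an involution.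

**Step 4. Codimension of eigenspaces.** $T$ preserves each $\mathbf W_\mu$ with $\theta\mu=\mu$ and each $\mathbf W_\mu\oplus\mathbf W_{\theta\mu}$ with $\theta\mu\ne\mu$. So an eigenspace of $T$ is the sum of its intersections with these blocks. In a block of the second kind an eigenvector is determined by its component in $\mathbf W_\mu$ (apply $T$), so the intersection has dimension $\le\dim\mathbf W_\mu$. Hence every eigenspace has codimension at least
$$\Delta=\tfrac12\sum_{\mu\ne\theta\mu}\dim\mathbf W_\mu .$$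

**Step 5. $\Delta>4k(k+1)$.** A $\theta$-fixed weight has middle entry $0$, and opposite entries in positions $i$ and $n+1-i$. For $k=2$: of the $30$ weights with one zero, $2^2=4$ are fixed; of the $20$ weights with three zeros, $2\cdot2=4$ are fixed; the zero weight is fixed. So $2\Delta=26\cdot1+16\cdot2=58$ and $\Delta=29>24$. For $k\ge3$ the weights with one zero, of which $2^k$ are fixed, already give
$$2\Delta\ge(2k+1)\binom{2k}k-2^k\ge2k\binom{2k}k\ge10k(k+1)>8k(k+1).$$
Here $\binom{2k}k=\prod_{i=1}^k\frac{k+i}i\ge2^k$. Also $\binom{2k}k\ge5(k+1)$ for $k\ge3$: equality at $k=3$, and the ratio of consecutive terms on the left, $\frac{2(2k+1)}{k+1}\ge\frac72$, exceeds that on the right, $\frac{k+2}{k+1}$. $\square$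

For $k=1$ the same count gives $2\Delta=6-2=4$, so $\Delta=2$, far below $n^2-1=8$, in accordance with the remark above.

### 7.4 Non-isomorphism

The set $\{(\gamma,[s]):\gamma\in H\setminus PGL(V),\ \gamma[s]=[s]\}$ has, over each $\gamma$, a fibre of codimension $>n^2-1$ in $\mathbb P(\mathbf W)$, by Lemma 17. So its dimension is $<\dim\mathbb P(\mathbf W)$, and the closure $\mathcal B$ of its image in $\mathbb P(\mathbf W)$ is not everything. For all $s\in\mathbf W^{sm}$ with $[s]\notin\mathcal B$, a dense Zariski-open set, (B) gives $Y_1(s)\not\cong Y_2(s)$. Together with (A), this proves the conjecture.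

## 8. Birational maps and automorphisms: the rest of (C)

### 8.1 $Y_1$ and $Y_2$ are not birational

Let $s\in\mathbf W^{sm}$ and suppose $Y_1\dashrightarrow Y_2$ is birational, with a common resolution $p:X\to Y_1$, $q:X\to Y_2$, $X$ smooth projective. We show that then $Y_1\cong Y_2$, so that for $s$ as in 7.4 no such map exists.

**Step 1. Isomorphism in codimension one.** Since $Y_1$ is smooth with $K_{Y_1}=0$, $K_X$ is linearly equivalent to an effective divisor whose support is exactly the union of the $p$-exceptional divisors. The same holds for $q$. As $h^0(K_X)=h^0(K_{Y_1})=1$, there is only one effective divisor in the class $K_X$, so the two are equal and $p$, $q$ have the same exceptional divisors. The exceptional locus of a birational morphism onto a smooth variety is a divisor, so $p$ and $q$ are both isomorphisms on the same open subset of $X$, onto open subsets of $Y_1$ and $Y_2$ with complements of codimension $\ge2$.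

**Step 2. From codimension one to everywhere.** Hence $\operatorname{Pic}(Y_1)\cong\operatorname{Pic}(Y_2)$, preserving spaces of sections. Both groups are $\mathbb Z\,\mathcal O(1)$ by Lemma 11, and only positive multiples of the generator have more than a one-dimensional space of sections, so $\mathcal O(1)\leftrightarrow\mathcal O(1)$. Then $Y_i=\operatorname{Proj}\bigoplus_rH^0(Y_i,\mathcal O(r))$ gives $Y_1\cong Y_2$.

### 8.2 $\operatorname{Aut}(Y_1)$ is trivial

**Step 1. Finiteness.** Let $s\in\mathbf W^{sm}$. By (B), $\operatorname{Aut}(Y_1(s))=\operatorname{Stab}_{PGL(V)}([s])$. This is an algebraic group acting faithfully on $Y=Y_1(s)$, so its Lie algebra embeds in $H^0(T_Y)\cong H^0(\Omega_Y^{d-1})$ (as $K_Y=0$), which is $0$ by Lemma 11. So the group is finite. Let $x\ne1$ be an element. It has finite order in $PGL(V)$, so a lift is diagonal in some basis, $\operatorname{diag}(x_1,\dots,x_n)$, with $q=x_i/x_j\ne1$ for some $i\ne j$; scale it to lie in $SL(V)$. It acts on $\mathbf W_\mu$ by the scalar $\prod_lx_l^{\mu_l}$.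

**Step 2. Pairs of weights.** If $|\mu_i-\mu_j|=1$, then $\mu$ and the weight with $\mu_i,\mu_j$ swapped have equal multiplicity, and eigenvalues with ratio $q^{\pm1}\ne1$. So an eigenspace of $r(x)$ contains at most one of the two weight spaces, and each such pair contributes at least $\dim\mathbf W_\mu$ to its codimension. We claim that every eigenspace of $r(x)$ has codimension $>4k(k+1)=n^2-1$.

**Step 3. The claim for $k\ge3$.** Use weights with three zeros, of multiplicity $2$, with $k-1$ ones and $k-1$ minus ones. The pairs with $\{\mu_i,\mu_j\}=\{1,0\}$ are given by the other $2k-1$ entries: two zeros, $k-2$ ones, $k-1$ minus ones, so $\binom{2k-1}2\binom{2k-3}{k-2}$ pairs. Those with $\{0,-1\}$ number $\binom{2k-1}2\binom{2k-3}{k-1}$. The codimension is at least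
$$2\binom{2k-1}2\binom{2k-2}{k-1}\ge12(2k-1)(k-1)>4k(k+1),$$
using $\binom{2k-2}{k-1}\ge6$ for $k\ge3$, and $12(2k-1)(k-1)-4k(k+1)=20k^2-40k+12>0$.

**Step 4. The claim for $k=2$.** For $\{\mu_i,\mu_j\}=\{1,0\}$ the other three entries sum to $-1$: they are a permutation of $(1,-1,-1)$ (three pairs of multiplicity $1$) or of $(0,0,-1)$ (three pairs of multiplicity $2$). This contributes $9$, and $\{0,-1\}$ contributes $9$ likewise: $18$ in total. Next take the triples of weights with $(\mu_i,\mu_j)=(1,-1),(0,0),(-1,1)$ and the same other entries, which sum to $0$; these weights are disjoint from those in the pairs. Let the multiplicities be $c,c',c$. The eigenvalues have the form $\epsilon,\epsilon q^{-1},\epsilon q^{-2}$, and adjacent ones differ. So an eigenspace meets the triple in dimension at most $\max(2c,c')$, and the triple contributes at least $2c+c'-\max(2c,c')=\min(2c,c')$. If the other entries are a permutation of $(1,0,-1)$ (six triples), then $c=1$, $c'=2$, contribution $2$. If they are $(0,0,0)$, then $c=2$,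 $c'=5$, contribution $4$. The codimension is at least $18+12+4=34>24$.

**Step 5. Dimension count.** So $\{(x,[s]):x\neq1,\ s\in\mathbf W^{sm},\ x[s]=[s]\}\subset PGL(V)\times\mathbb P(\mathbf W)$ has, over each $x$, fibre empty or of codimension $>n^2-1=\dim PGL(V)$. Its dimension is $<\dim\mathbb P(\mathbf W)$, and the closure of its image in $\mathbb P(\mathbf W)$ is a proper closed subset. Off this subset, $\operatorname{Aut}(Y_1(s))$ is trivial for $s\in\mathbf W^{sm}$. Intersecting with the open set of 7.4 gives a dense Zariski-open subset of $\mathbf W$ on which all the assertions of (C) hold. $\blacksquare$
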